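# A nef class on a K3 surface with no bounded potentials

## 1. Complex tori: averaging produces a semipositive form

Throughout, $X$ is a compact Kähler manifold, $\omega$ is a Kähler form on it, and $dd^c:=\sqrt{-1}\,\partial\bar\partial$.

**Definition (classes, nefness, potentials).** A $(1,1)$-class $[\alpha]\in H^{1,1}(X,\mathbb R)$ is a closed real $(1,1)$-form modulo $dd^c$ of smooth real functions. It is *nef* if for every $\varepsilon>0$ it contains a smooth representative $\alpha+dd^c\varphi_\varepsilon\ge-\varepsilon\omega$. A function $\varphi:X\to\mathbb R\cup\{-\infty\}$ is *quasi-psh* if it is upper semicontinuous, $L^1$, and in local charts the sum of a smooth function and a plurisubharmonic (psh) function. A *closed positive current in $[\alpha]$* is a current $\alpha+dd^c\varphi\ge0$ with $\varphi$ quasi-psh. If $\varphi$ is bounded, the current *has bounded potentials*. The class is *pseudoeffective* if it contains a closed positive current.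

Any two Kähler forms are comparable, so nefness does not depend on $\omega$. Replacing $\alpha$ by another smooth representative changes $\varphi$ by a smooth function, so boundedness of the potential does not depend on $\alpha$. I often write $\alpha$ for the class as well.

For example, let $E$ be a smooth curve with $E^2<0$ on a compact Kähler surface, $s$ a section of $\mathcal O(E)$ cutting out $E$, $h$ a smooth metric and $\Theta$ its curvature form. Then $[E]=\frac1{2\pi}(\Theta+dd^c\log|s|_h^2)$ is a closed positive current, with potential $\frac1{2\pi}\log|s|_h^2$, quasi-psh and equal to $-\infty$ on $E$. So the class is pseudoeffective. It is not nef: a nef class satisfies $\alpha\cdot C\ge-\varepsilon\int_C\omega$ for all $\varepsilon>0$, hence $\alpha\cdot C\ge0$ on every curve.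

Nefness gives semipositive representatives up to an error $\varepsilon$. Can one remove the error, at the price of allowing a singular but bounded potential? Here is a case where one can.

**Proposition 1.** On a complex torus every nef class contains a smooth semipositive form, with constant coefficients.

*Proof.* Take $\omega$ flat, and let $\beta_\varepsilon\ge-\varepsilon\omega$ be a smooth representative of the nef class. Let $\bar\beta_\varepsilon$ be the average of the pullbacks of $\beta_\varepsilon$ under all translations, for Haar measure. Translations are homotopic to the identity, so $\bar\beta_\varepsilon$ lies in the same class. It is translation invariant, that is, it has constant coefficients. Since $\omega$ is invariant, $\bar\beta_\varepsilon\ge-\varepsilon\omega$.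

A class contains only one form with constant coefficients. Indeed, if $dd^c\varphi=\theta$ is constant, then $\theta\le0$ at a maximum of $\varphi$ and $\theta\ge0$ at a minimum, so $\theta=0$. Hence $\bar\beta_\varepsilon=a$ does not depend on $\varepsilon$, and $a\ge-\varepsilon\omega$ for all $\varepsilon>0$ gives $a\ge0$. $\square$

In dimension $1$ there is even less to do: a $(1,1)$-class is determined by its degree, so a nef class is $0$ or Kähler.

The proof used a group that acts transitively and preserves classes. What changes without it? The canonical class of a torus is $0$. The next surfaces with trivial canonical bundle, K3 surfaces, carry no such group.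

## 2. The conjecture, and three theorems about it

The following conjecture is taken from Valentino Tosatti, "Semipositive line bundles and (1,1)-classes", arXiv:2309.00580 (2023). Here $K_X$ is called pseudoeffective if $c_1(K_X)$ is a pseudoeffective class.

**Conjecture.** Let $X$ be a compact Kähler manifold with $K_X$ pseudoeffective, and $[\alpha]$ a nef $(1,1)$-class such that $\lambda[\alpha]-c_1(K_X)$ is nef for some $\lambda\in\mathbb R_{>0}$. Then $[\alpha]$ contains a closed positive current with bounded potentials.

If $c_1(K_X)=0$, the hypotheses reduce to "$[\alpha]$ is nef". On tori the conclusion holds by Proposition 1. The conjecture is false in general, already for K3 surfaces.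

**Theorem 1.** There is a K3 surface $X$ with $\mathrm{NS}(X)=0$ and a nef class $[\alpha]\ne0$ with $[\alpha]^2=0$ that contains no closed positive current with bounded potentials.

This disproves the conjecture: $c_1(K_X)=0$ is pseudoeffective, and $\lambda[\alpha]-c_1(K_X)=\lambda[\alpha]$ is nef for every $\lambda>0$. Two complements follow; the disproof does not need them. A subset of a topological space is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager (the irrationals are comeager in $\mathbb R$). The Baire theorem says that in a locally compact Hausdorff space comeager sets are dense.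

**Theorem 2.** Let $X_0$ be any K3 surface, $\mathcal X\to U$ its Kuranishi family over a sufficiently small ball, $\omega_u$ ($u\in U$) a smooth family of Kähler forms on the fibers, $\kappa_u=[\omega_u]$, and
$$\mathcal Z=\{(u,\alpha):u\in U,\ \alpha\in H^{1,1}(X_u,\mathbb R),\ \alpha^2=0,\ \alpha\cdot\kappa_u=1\}.$$

1. For all $(u,\alpha)$ in a comeager (in particular dense) subset of $\mathcal Z$: $\mathrm{NS}(X_u)=0$, $\alpha$ is nef, and no closed positive current in $\alpha$ has potential in $W^{1,2}(X_u)$; in particular none has bounded potentials.
2. For comeager $u\in U$, the conclusion of (1) holds for $X_u$ and a comeager set of rays of $\partial\,\mathrm{Nef}(X_u)$.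
3. The conjecture fails in every dimension $n\ge2$ and for every Kodaira dimension $0\le\kappa\le n-2$.

**Theorem 3.** Let $X$ be a compact Kähler surface with $K_X$ pseudoeffective, $\alpha$ a nef class, and $\lambda\alpha-c_1(K_X)$ nef for some $\lambda>0$. Then $\alpha$ contains a closed positive current with bounded potentials, except possibly if $X$ is a K3 or Enriques surface, $\alpha^2=0$, $\alpha\ne0$, and $\mathbb R\alpha$ is not spanned by a rational class.

By Theorem 1 the K3 exception does occur. These notes do not decide whether the Enriques exception occurs.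

## 3. Rational isotropic classes on a K3 surface

Theorem 3 says that on a K3 surface only irrational classes of square zero can cause trouble. Let us see first why the rational ones do not. We use the following facts.

**Surface facts.** On a compact Kähler surface $X$ the intersection form on $H^{1,1}(X,\mathbb R)$ has signature $(1,h^{1,1}-1)$ (Hodge index theorem). We use four consequences.

1. If $\alpha^2>0$, the form is negative definite on $\alpha^\perp$.
2. If $\alpha\ne0$ and $\alpha^2=0$, the form is negative semidefinite on $\alpha^\perp$, and the elements of square $0$ in $\alpha^\perp$ are the multiples of $\alpha$. Indeed, choose $\gamma$ with $\alpha\cdot\gamma\ne0$. The plane $\langle\alpha,\gamma\rangle$ has signature $(1,1)$, so its orthogonal complement is negative definite. Write $\beta\in\alpha^\perp$ as $x\alpha+y\gamma+n$ with $n$ in that complement. Then $y=0$ and $\beta^2=n^2\le0$, with equality only if $n=0$.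
3. A nef class is a limit of the Kähler classes $\alpha+\varepsilon[\omega]$. So nef times nef is $\ge0$ and nef times pseudoeffective is $\ge0$.
4. If $\alpha\ne0$ is nef with $\alpha^2\ge0$ (automatic by 3), then $\alpha\cdot[\omega]>0$. It is $\ge0$ by 3; if it were $0$, fact 1 applied to $[\omega]$ would give $\alpha^2<0$.

A K3 surface is a simply connected compact complex surface with trivial canonical bundle. For a line bundle $L$ on it, Riemann–Roch and Serre duality read $\chi(L)=2+\frac12L^2$ and $h^2(L)=h^0(L^{-1})$. The group $\mathrm{NS}(X)$ consists of the classes $c_1(L)$; by the Lefschetz theorem on $(1,1)$-classes it is $H^2(X,\mathbb Z)\cap H^{1,1}(X,\mathbb R)$. K3 surfaces are Kähler (Siu).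

**Proposition 2.** Let $X$ be a K3 surface and $\alpha\ne0$ a nef class with $\alpha^2=0$ such that $\mathbb R\alpha$ is spanned by a rational class. Then $\alpha$ contains a smooth semipositive form.

*Proof.* A positive multiple of $\alpha$ is $c_1(L)$, with $L$ nef and $L^2=0$. Since $L^{-1}$ has negative degree against $\omega$, we have $h^0(L^{-1})=0$, so $h^0(L)\ge\chi(L)=2$. Write $|L|=|M|+F$, with $F$ the fixed part and $M$ mobile; $M\ne0$ because $h^0(L)\ge2$. Mobile divisors meet every effective divisor nonnegatively.

We have $0=L^2=L\cdot M+L\cdot F$ with both terms $\ge0$, so $L\cdot M=0$. Then $0=L\cdot M=M^2+M\cdot F$ with both terms $\ge0$, so $M^2=0$. Let $D\in|M|$. No component of $D$ is fixed, so the members containing a given component of $D$ form a proper linear subspace, and a general member $D'$ shares no component with $D$. As $D\cdot D'=0$, $D$ and $D'$ are disjoint. Thus $|M|$ has no base points, and $c_1(M)$ contains a smooth semipositive form, a multiple of the pullback of the Fubini–Study form. By surface fact 2 applied to $M$, $c_1(L)=q\,c_1(M)$, and $q>0$ on pairing with $[\omega]$. $\square$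

This proof needs sections, so it needs $\alpha$ to be integral up to scale. On a K3 surface with $\mathrm{NS}(X)=0$ there is no nonzero rational $(1,1)$-class. A sensible person would now approximate: find K3 surfaces $X_j$ close to $X$ carrying classes $\alpha_j$ close to $\alpha$ with bounded potentials, and pass to the limit. We set up the space in which such limits live.

## 4. The space of isotropic pairs, and limits of potentials

**The K3 lattice and periods.** Let $\Lambda$ be the K3 lattice: even, unimodular, of signature $(3,19)$. "Even" means $x^2\in2\mathbb Z$ for all $x$. "Unimodular" means that every homomorphism $\Lambda\to\mathbb Z$ is $x\mapsto x\cdot y$ for some $y\in\Lambda$. The smallest example of an even unimodular lattice is the hyperbolic plane $U_{\rm hyp}=\mathbb Ze\oplus\mathbb Zf$, $e^2=f^2=0$, $e\cdot f=1$.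

Let $X_0$ be a K3 surface with Kuranishi family $\pi:\mathcal X\to U$ over a small ball. Its fibers $X_u$ are K3 surfaces. After shrinking $U$ the following hold.

* By Ehresmann, $\mathcal X\cong M\times U$ over $U$ as a $C^\infty$ family. So $H^2(X_u,\mathbb Z)=\Lambda$ for all $u$, and all $X_u$ are complex structures on the one manifold $M$.
* Let $\sigma_u$ be a nonzero holomorphic $2$-form on $X_u$. By local Torelli, $u\mapsto[\sigma_u]$ is an open embedding of $U$ into the period domain $\{[\sigma]\in\mathbb P(\Lambda_{\mathbb C}):\sigma^2=0,\ \sigma\bar\sigma>0\}$. This domain is identified with the set of oriented positive definite $2$-planes in $\Lambda_{\mathbb R}$ via $P_u=\langle\mathrm{Re}\,\sigma_u,\mathrm{Im}\,\sigma_u\rangle$. We have $H^{1,1}(X_u,\mathbb R)=P_u^\perp$, of signature $(1,19)$, and $\mathrm{NS}(X_u)=\Lambda\cap P_u^\perp$.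
* There are Kähler forms $\omega_u$ on $X_u$ depending smoothly on $u$ (Kodaira–Spencer). Put $\kappa_u=[\omega_u]$ and $\hat\kappa_u=\kappa_u/\sqrt{\kappa_u^2}$.

So to make a vector $\delta\in\Lambda$ into a class of a line bundle one only has to rotate the plane $P_u$ until it is orthogonal to $\delta$. We use this in Section 7.

For $\alpha\in P_u^\perp$ let $a_{u,\alpha}$ be its $\omega_u$-harmonic representative, a closed real $(1,1)$-form. Since $b_2$ is constant, it depends continuously on $(u,\alpha)$ in the $C^\infty$ topology (Kodaira–Spencer).

**The space $\mathcal Z$.** Let $\mathcal Z$ be as in Theorem 2, a subspace of $U\times\Lambda_{\mathbb R}$. By Gram–Schmidt choose continuous $w_1(u),\dots,w_{19}(u)$ such that $\hat\kappa_u,w_1(u),\dots,w_{19}(u)$ is an orthogonal basis of $P_u^\perp$ with $w_i^2=-1$. If $\alpha=c\,\hat\kappa_u+\sum y_iw_i(u)$, then $\alpha\cdot\kappa_u=c\sqrt{\kappa_u^2}$ and $\alpha^2=c^2-\sum y_i^2$. So $(u,\alpha)\in\mathcal Z$ exactly when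
$$\alpha=\frac{\hat\kappa_u+\sum x_iw_i(u)}{\sqrt{\kappa_u^2}},\qquad \sum x_i^2=1. \tag{1}$$
Hence $\mathcal Z\cong U\times S^{18}$. This is locally compact Hausdorff, so Baire's theorem applies, and the projection $p:\mathcal Z\to U$ is continuous and open.

**Definition (the sets $F_N$).** For $N\in\mathbb N$ let
$$F_N=\{(u,\alpha)\in\mathcal Z:\ \exists\ \varphi:X_u\to[-N,0]\text{ quasi-psh},\ a_{u,\alpha}+dd^c\varphi\ge0\}.$$

Potentials may be shifted by constants. So $\alpha$ contains a closed positive current with bounded potentials if and only if $(u,\alpha)\in\bigcup_NF_N$.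

**Charts.** To compare potentials on different complex structures, fix $u\in U$. Every point of $X_u$ has a neighborhood in $\mathcal X$ biholomorphic over $U$ to $B\times U'$, with $B\subset\mathbb C^2$ the unit ball (after scaling) and $u\in U'$. Composing with $\mathcal X\cong M\times U\to M$ gives open embeddings $\iota_{u'}:B\to M$ ($u'\in U'$), holomorphic for the complex structure $X_{u'}$. They depend smoothly on $(z,u')$, on a neighborhood of $\overline B\times\{u\}$ after shrinking. Choose concentric balls $B''\Subset B'\Subset B$. For $u'$ near $u$ we have $\iota_{u'}(B')\supset\overline{\iota_u(B'')}$, and $\iota_{u'}^{-1}\to\iota_u^{-1}$ smoothly on $\overline{\iota_u(B'')}$ as $u'\to u$. Finitely many sets $\iota_u(B'')$ of this kind cover $X_u$.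

We also use repeatedly that the value of a quasi-psh function at a point is the limit of its averages over shrinking balls in a holomorphic chart. In particular, two quasi-psh functions that agree a.e. agree everywhere, and a quasi-psh function $g$ with $dd^cg\ge0$ is psh, because it agrees a.e. with a psh function.

**Lemma 1 (compactness).** Let $(u_j,\alpha_j)\to(u,\alpha)$ in $\mathcal Z$, and let $\varphi_j$ be quasi-psh on $X_{u_j}$ with $a_{u_j,\alpha_j}+dd^c\varphi_j\ge0$ and $\varphi_j$ bounded in $L^1(M)$. Then, after passing to a subsequence, $\varphi_j\to\varphi$ in $L^1(M)$, where $\varphi$ is quasi-psh on $X_u$ and $a_{u,\alpha}+dd^c\varphi\ge0$.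

*Proof.* **Step 1: a limit in one chart.** The aim is to reduce to psh functions on a fixed ball. Write $\iota_j=\iota_{u_j}$, $\iota=\iota_u$. The forms $\iota_j^*a_{u_j,\alpha_j}$ converge smoothly to $\iota^*a_{u,\alpha}$ on $B$, and are $\le A\,dd^c|z|^2$ with $A$ independent of $j$. Therefore $\psi_j=A|z|^2+\varphi_j\circ\iota_j$ has $dd^c\psi_j\ge0$, so it is psh on $B$, and it is bounded in $L^1(B)$ since the Jacobians are uniformly controlled. By the sub-mean value property $\psi_j$ is locally uniformly bounded above. By the standard compactness theorem for psh functions a subsequence converges in $L^1_{loc}(B)$ to a psh function $\psi$; the $L^1$ bound excludes the alternative $\psi_j\to-\infty$. Passing to the limit in the sense of distributions in $\iota_j^*a_{u_j,\alpha_j}+dd^c(\psi_j-A|z|^2)\ge0$ gives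
$$\iota^*a_{u,\alpha}+dd^c(\psi-A|z|^2)\ge0\quad\text{on }B.$$

**Step 2: transport to $M$.** The charts move with $j$, so we check that convergence on $B$ gives convergence on $M$. Put $f_j=\psi_j-A|z|^2$, $f=\psi-A|z|^2$, and $h_j=\iota_j^{-1}$, $h=\iota^{-1}$ on $\iota(B'')$, so $\varphi_j=f_j\circ h_j$ there. A change of variables gives
$$\|f_j\circ h_j-f\circ h_j\|_{L^1(\iota(B''))}\le C\|f_j-f\|_{L^1(B')}\to0.$$
Also $f\circ h_j\to f\circ h$ in $L^1(\iota(B''))$. For $f$ replaced by a function continuous on $\overline{B'}$ this is clear. The general case follows by approximating $f$ in $L^1(B')$ by continuous functions, as the Jacobians of $h_j^{-1}$ are uniformly bounded. So $\varphi_j\to f\circ h$ in $L^1(\iota(B''))$.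

**Step 3: gluing.** Do this for the finitely many charts, passing to a common subsequence. Then $\varphi_j$ converges in $L^1(M)$. On each $\iota(B'')$ the limit is a.e. equal to the quasi-psh function $f\circ h$. On overlaps these functions agree a.e., hence everywhere. They define a quasi-psh $\varphi$ on $X_u$ with $a_{u,\alpha}+dd^c\varphi\ge0$. $\square$

**Lemma 2.** Each $F_N$ is closed in $\mathcal Z$.

*Proof.* Let $F_N\ni(u_j,\alpha_j)\to(u,\alpha)\in\mathcal Z$ with potentials $-N\le\varphi_j\le0$. These are bounded in $L^1(M)$. Lemma 1 gives $\varphi$ quasi-psh on $X_u$ with $a_{u,\alpha}+dd^c\varphi\ge0$ and $-N\le\varphi\le0$ a.e. Taking limits of ball averages, the bounds hold everywhere. So $(u,\alpha)\in F_N$. $\square$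

**Where approximation stops.** Suppose $(u_j,\alpha_j)\to(u,\alpha)$ and each $\alpha_j$ has a bounded potential, for instance by Proposition 2. Then $(u_j,\alpha_j)\in F_{N_j}$ for some $N_j$. If the $N_j$ stay bounded along a subsequence, Lemma 2 gives a bounded potential for $\alpha$. But Proposition 2 gives no bound on $N_j$: its potential comes from a linear system $|M_j|$ that changes with $j$. Without a uniform bound, only an unbounded limit potential is available.

This failing argument contains the way out. The pairs with bounded potentials form a *countable union of closed sets* $F_N$. If every nef pair were in the union, Baire's theorem would suggest that some $F_N$ has interior. So we look for a dense set of pairs that lie in no $F_N$. These pairs need not be nef, and they need not have $\mathrm{NS}=0$: they only have to be dense. Then every $F_N$ is nowhere dense, and the typical pair, which is nef with $\mathrm{NS}=0$, escapes all of them.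

## 5. Curves of negative degree exclude bounded potentials

**Definition (the set $\mathcal B$).** Let $\mathcal B\subset\mathcal Z$ be the set of $(u,\alpha)$ for which some irreducible curve $C\subset X_u$ has $\alpha\cdot C<0$.

**Lemma 3.** $\mathcal B\cap F_N=\emptyset$ for all $N$. More precisely, if a $(1,1)$-class $\alpha$ on a compact Kähler manifold contains a closed positive current with bounded potentials, then $\alpha\cdot C\ge0$ for every irreducible curve $C$.

*Proof.* Let $\varphi$ be bounded with $a+dd^c\varphi\ge0$, and let $\nu:\tilde C\to C\subset X$ be the normalization. Locally $a=dd^cg$ with $g$ smooth, and $g+\varphi$ is psh. The function $(g+\varphi)\circ\nu$ is psh composed with a holomorphic map, hence subharmonic or identically $-\infty$. It is bounded, so it is subharmonic. Therefore $\nu^*a+dd^c(\varphi\circ\nu)\ge0$ on the compact curve $\tilde C$. Testing against the constant $1$ gives $\alpha\cdot C=\int_{\tilde C}\nu^*a\ge0$. $\square$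

In the example of Section 1, $E\cdot E<0$, so the class of $E$ contains no current with bounded potentials.

**Which isotropic classes does one root exclude?** A *root* is a $\delta\in\Lambda$ with $\delta^2=-2$, such as $e-f\in U_{\rm hyp}$. Suppose $\delta\in\mathrm{NS}(X_u)$ is a root with $p:=\delta\cdot\hat\kappa_u>0$, and write $\delta=p\hat\kappa_u+qw$ with $w\perp\hat\kappa_u$, $w^2=-1$, $q>0$. Then $q^2=p^2+2$. For $\alpha$ as in (1) and $c=-(\sum x_iw_i)\cdot w$, the cosine of the angle between $x\in S^{18}$ and $w$, we get
$$\alpha\cdot\delta=\frac{p-qc}{\sqrt{\kappa_u^2}}<0\iff c>\frac{p}{\sqrt{p^2+2}}.$$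
So $\delta$ cuts out a nonempty open spherical cap around the direction $w$, of angular radius $\theta$ with $\tan\theta=\sqrt2/p$. Roots of large degree give small caps, but never empty ones. If $\delta$ is effective, the whole cap lies in $\mathcal B$. On a surface with $\mathrm{NS}=0$ there are no caps. We therefore move $u$ as well, and show that the centers of caps are dense in $\mathcal Z$. Two things are needed: roots in $\Lambda$ pointing in almost every isotropic direction, and a small change of $u$ that makes them algebraic.

## 6. Roots accumulate at every isotropic ray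

A toy computation shows the mechanism. If $e$ is isotropic and $r$ is a root with $r\cdot e=0$, then $(r+me)^2=-2$ for every $m$, and $\frac1m(r+me)\to e$. So roots accumulate at $e$.

**Lemma 4.** For every $0\ne\alpha_0\in\Lambda_{\mathbb R}$ with $\alpha_0^2=0$ there are $\delta_n\in\Lambda$ with $\delta_n^2=-2$ and $t_n>0$, $t_n\to0$, such that $t_n\delta_n\to\alpha_0$.

*Proof.* **Step 1: rational isotropic vectors are dense in the null cone.** This lets us replace $\alpha_0$ by lattice vectors. First, rational isotropic vectors span $\Lambda_{\mathbb R}$: write $\Lambda=\langle e,f\rangle\oplus\Lambda_1$ with $e^2=f^2=0$, $e\cdot f=1$. Then $e$, $f$ and $x+e-\frac{x^2}2f$ ($x\in\Lambda_1$) are isotropic, because $(x+e-\frac{x^2}2f)^2=x^2-x^2=0$, and they span. So there is a rational isotropic $e_0$ with $\alpha_0\cdot e_0\ne0$. For rational $y\to\alpha_0$, the rational vectors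
$$y-\frac{y^2}{2\,y\cdot e_0}\,e_0$$
have square $y^2-y^2=0$, and they converge to $\alpha_0$ since $y^2\to0$ and $y\cdot e_0\to\alpha_0\cdot e_0\ne0$. Scaling them to primitive lattice vectors gives primitive isotropic $e_n\in\Lambda$ and $s_n>0$ with $s_ne_n\to\alpha_0$.

**Step 2: each $e_n$ is orthogonal to a root.** As $e_n$ is primitive and $\Lambda$ is unimodular, there is $e'\in\Lambda$ with $e_n\cdot e'=1$. Replacing $e'$ by $e'-\frac{e'^2}2e_n$, which is in $\Lambda$ because $\Lambda$ is even, we may assume $e'^2=0$. Then $\Lambda=\langle e_n,e'\rangle\oplus\Lambda'$ with $\Lambda'$ even unimodular of signature $(2,18)$. By the classification of indefinite even unimodular lattices, $\Lambda'\cong U_{\rm hyp}^2\oplus E_8(-1)^2$. So there is $r_n\in\Lambda'$ with $r_n^2=-2$, and $r_n\cdot e_n=0$.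

**Step 3: push the root toward $e_n$.** For $m_n\in\mathbb N$ put $\delta_n=r_n+m_ne_n$ and $t_n=s_n/m_n$. Then $\delta_n^2=-2$ and $t_n\delta_n=s_ne_n+t_nr_n$. Choosing $m_n$ large enough makes $t_n\to0$ and $t_nr_n\to0$. So $t_n\delta_n\to\alpha_0$. $\square$

## 7. Tilting the period plane: $\mathcal B$ is dense

**Lemma 5.** $\mathcal B$ is dense in $\mathcal Z$.

*Proof.* Let $(u_0,\alpha_0)\in\mathcal Z$. Take $\delta_n,t_n$ from Lemma 4 and put $v_n=t_n\delta_n\to\alpha_0$, so $v_n^2=-2t_n^2<0$ and $v_n^2\to0$.

**Step 1: make $\delta_n$ algebraic by a small change of $u$.** Write $\kappa=\kappa_{u_0}$, so $\kappa\cdot v_n\to\kappa\cdot\alpha_0=1$. For $x\in P_{u_0}$ set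
$$g_n(x)=x-\frac{x\cdot v_n}{\kappa\cdot v_n}\,\kappa.$$
Then $g_n(x)\cdot v_n=0$. Moreover $g_n(x)\to x$, because $x\cdot v_n\to x\cdot\alpha_0=0$; here we use $\alpha_0\in P_{u_0}^\perp$. Being positive definite is an open condition, so for $n\gg0$ the plane $P_n:=g_n(P_{u_0})$, with the orientation transported by $g_n$, is an oriented positive $2$-plane orthogonal to $\delta_n$, and $P_n\to P_{u_0}$. Since the period map is an open embedding, $P_n=P_{u_n}$ with $u_n\to u_0$. Thus $\delta_n\in\mathrm{NS}(X_{u_n})$.

**Step 2: take the center of the cap of $\delta_n$.** We need a point of $\mathcal Z$ over $u_n$, close to $\alpha_0$, on which $\delta_n$ is negative. Write $\kappa_n=\kappa_{u_n}\to\kappa$, $\hat\kappa_n=\kappa_n/\sqrt{\kappa_n^2}$, and decompose in $P_{u_n}^\perp$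
$$v_n=p_n\hat\kappa_n+q_nw_n,\qquad w_n\perp\hat\kappa_n,\quad w_n^2=-1,\quad q_n\ge0.$$
Here $p_n=v_n\cdot\hat\kappa_n\to p_\infty:=1/\sqrt{\kappa^2}>0$, and $p_n^2-q_n^2=v_n^2<0$. So for $n\gg0$ we have $q_n>p_n>0$; also $q_n^2=p_n^2-v_n^2\to p_\infty^2$, so $q_n\to p_\infty$. Put
$$\alpha_n=\frac{\hat\kappa_n+w_n}{\sqrt{\kappa_n^2}}.$$
By (1), $(u_n,\alpha_n)\in\mathcal Z$. Moreover
$$w_n=\frac{v_n-p_n\hat\kappa_n}{q_n}\to\frac{\alpha_0}{p_\infty}-\hat\kappa_{u_0},\qquad\text{hence}\qquad\alpha_n\to\frac1{\sqrt{\kappa^2}}\cdot\frac{\alpha_0}{p_\infty}=\alpha_0.$$
Finally, since $\hat\kappa_n\cdot v_n=p_n$ and $w_n\cdot v_n=-q_n$,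
$$\alpha_n\cdot\delta_n=\frac{p_n-q_n}{t_n\sqrt{\kappa_n^2}}<0. \tag{2}$$

**Step 3: find the curve.** It remains to turn (2) into negativity on an actual curve. Let $L$ be the line bundle on $X_{u_n}$ with $c_1(L)=\delta_n$. Riemann–Roch and Serre duality give $h^0(L)+h^0(L^{-1})\ge\chi(L)=2+\frac12\delta_n^2=1$. So $\delta_n$ or $-\delta_n$ is the class of a nonzero effective divisor. Since $\kappa_n$ is Kähler and $\kappa_n\cdot\delta_n=p_n\sqrt{\kappa_n^2}/t_n>0$, it is $\delta_n$. As $\alpha_n\cdot\delta_n<0$, some irreducible component $C$ has $\alpha_n\cdot C<0$, that is, $(u_n,\alpha_n)\in\mathcal B$. Since $(u_n,\alpha_n)\to(u_0,\alpha_0)$, density follows. $\square$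

Neither a vector of $\Lambda$ with very negative square nor a direction merely near $\alpha_0$ would do here. The proof uses $\delta_n^2=-2$ so that Riemann–Roch gives a section, and $t_n\to0$ so that $v_n^2\to0$ and $\alpha_n\to\alpha_0$.

## 8. Baire category: proof of Theorem 1

**Step 1: the pairs with bounded potentials are meager.** By Lemmas 2, 3 and 5, each $F_N$ is closed and its complement contains the dense set $\mathcal B$. So each $F_N$ is nowhere dense, and $\bigcup_NF_N$ is meager in $\mathcal Z$.

**Step 2: $\mathrm{NS}=0$ is comeager.** This is what will make the typical $\alpha$ nef. Let $G=\{u\in U:\mathrm{NS}(X_u)=0\}$. Its complement is the countable union over $0\ne\delta\in\Lambda$ of the closed sets $H_\delta=\{u:\sigma_u\cdot\delta=0\}$. Each $H_\delta$ is nowhere dense. Indeed, if $\sigma\cdot\delta=0$ on an open piece of the quadric cone $\{\sigma^2=0\}$ inside the period domain, then differentiating at $\sigma$ gives $\tau\cdot\delta=0$ for all $\tau$ in the tangent space $\sigma^\perp$, so $\delta=c\sigma$ for some $c\in\mathbb C$, $c\ne0$. Then $\delta^2=c^2\sigma^2=0$, while $\delta$ is real, so $\delta^2=\delta\bar\delta=|c|^2\sigma\bar\sigma>0$,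 a contradiction.

The map $p$ is continuous and open, so $p^{-1}(H_\delta)$ is closed and nowhere dense: an open subset of it would have open image in $H_\delta$. So $p^{-1}(G)$ is comeager in $\mathcal Z$. By Baire there is
$$(u,\alpha)\in p^{-1}(G)\setminus\bigcup_NF_N.$$

**Step 3: $\alpha$ is nef.** We use the Nakai-type criterion of Buchdahl and Lamari (1999): on a compact Kähler surface with Kähler form $\omega$, a real $(1,1)$-class $\beta$ is Kähler if $\beta^2>0$, $\beta\cdot[\omega]>0$ and $\beta\cdot C>0$ for all irreducible curves $C$ with $C^2<0$. Let $X=X_u$. It contains no curves, since a curve has positive degree against $\kappa_u$ and so has nonzero class in $\mathrm{NS}(X)$. For $\varepsilon>0$,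
$$(\alpha+\varepsilon\kappa_u)^2=2\varepsilon+\varepsilon^2\kappa_u^2>0,\qquad(\alpha+\varepsilon\kappa_u)\cdot\kappa_u=1+\varepsilon\kappa_u^2>0.$$
So $\alpha+\varepsilon\kappa_u$ contains a Kähler form $\eta$, and $\eta-\varepsilon\omega_u\ge-\varepsilon\omega_u$ is a smooth representative of $\alpha$. Hence $\alpha$ is nef. Also $\alpha^2=0$, and $\alpha\ne0$ because $\alpha\cdot\kappa_u=1$. Since $(u,\alpha)\notin\bigcup_NF_N$, the class $\alpha$ contains no closed positive current with bounded potentials. This proves Theorem 1, and the conjecture is disproved. $\blacksquare$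

At such a pair the approximation of Section 4 fails in the strongest way. If $(u_j,\alpha_j)\in F_{N_j}$ converge to $(u,\alpha)$, then $N_j\to\infty$, since otherwise Lemma 2 would put $(u,\alpha)$ in some $F_N$.

## 9. Potentials of finite energy, and higher dimensions: proof of Theorem 2

**From bounded to $W^{1,2}$.** Bounded quasi-psh functions lie in $W^{1,2}$ (Chern–Levine–Nirenberg). Indeed, for $v\ge0$ smooth psh, $2\sqrt{-1}\,\partial v\wedge\bar\partial v\le dd^c(v^2)$; integrating against a cutoff bounds the energy of $v$ on compact sets by a constant times $\sup v^2$, and one approximates by convolution. So in (1) it suffices to treat $W^{1,2}$ potentials. The plan is that of Section 8, with energy in place of the sup norm.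

Let $\mathcal E_N\subset\mathcal Z$ be the set of $(u,\alpha)$ for which there is a quasi-psh $\varphi\in W^{1,2}(X_u)$ with
$$a_{u,\alpha}+dd^c\varphi\ge0,\qquad\int\varphi\,\omega_u^2=0,\qquad\int|d\varphi|^2_{\omega_u}\,\omega_u^2\le N.$$
The class $\alpha$ contains a closed positive current with $W^{1,2}$ potential if and only if $(u,\alpha)\in\bigcup_N\mathcal E_N$.

**Step 1: $\mathcal E_N$ is closed.** Let $\mathcal E_N\ni(u_j,\alpha_j)\to(u,\alpha)$ with potentials $\varphi_j$. The metrics $\omega_{u_j}$ converge smoothly on $M$. The Poincaré inequality holds with a uniform constant: the mean minimizes $c\mapsto\|\varphi_j-c\|_{L^2}$, so we may compare with the mean and the norms of the limit metric. Thus $\varphi_j$ is bounded in $W^{1,2}(M)$, in particular in $L^1(M)$. By Lemma 1, after passing to a subsequence, $\varphi_j\to\varphi$ in $L^1(M)$ with $\varphi$ quasi-psh on $X_u$ and $a_{u,\alpha}+dd^c\varphi\ge0$. After passing to a further subsequence, $\varphi_j\rightharpoonup\varphi$ weakly in $W^{1,2}$. The energy for $\omega_u$ is weakly lower semicontinuous, and along the bounded sequence $\varphi_j$ it differs from the energy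 for $\omega_{u_j}$ by a quantity tending to $0$. So $\varphi$ satisfies the energy bound. The normalization passes to the limit by $L^1$ convergence.

**Step 2: zero Lelong numbers along curves.** We prepare the proof that $\mathcal B\cap\mathcal E_N=\emptyset$. Let $T=a+dd^c\varphi\ge0$ with $\varphi\in W^{1,2}$ and let $C$ be an irreducible curve. The *Lelong number* of $\varphi$ at $x$ is $\liminf_{z\to x}\varphi(z)/\log|z-x|$; for $\varphi=c\log|z_1|$, $c>0$, it is $c$ at every point of $\{z_1=0\}$. The *generic Lelong number* along $C$ is the infimum over $x\in C$. We claim that it is $0$.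

Otherwise, by Siu's theorem, $T\ge c[C]$ with $c>0$. Near a smooth point of $C=\{z_1=0\}$ this means $\varphi+g=c'\log|z_1|+\psi$ with $g$ smooth, $dd^cg=a$, $c'>0$, $\psi$ psh. For a.e. $z_2$, by Fubini, the slice $s=(\varphi+g)(\cdot,z_2)$ lies in $W^{1,2}$ and $\psi(\cdot,z_2)\not\equiv-\infty$. Then $s$ is subharmonic and $dd^cs$ has a positive atom at $0$. A point has zero capacity in a disc: let $\chi:\mathbb R\to[0,1]$ be smooth, $\chi=0$ on $(-\infty,\frac14]$, $\chi=1$ on $[\frac12,\infty)$, and $\eta_\varepsilon(z)=\chi(\log|z|/\log\varepsilon)$. Then $\eta_\varepsilon=1$ near $0$, it is supported in $|z|\le\varepsilon^{1/4}$, and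
$$\|d\eta_\varepsilon\|_{L^2}^2\le\frac{\mathrm{const}}{(\log\varepsilon)^2}\int_{\varepsilon^{1/2}}^{\varepsilon^{1/4}}\frac{dr}{r}=\frac{\mathrm{const}}{4|\log\varepsilon|}\to0.$$
The mass of the atom is at most $\int\eta_\varepsilon\,dd^cs\le\mathrm{const}\cdot\|d\eta_\varepsilon\|_{L^2}\|ds\|_{L^2}\to0$, where we integrated by parts once. This is a contradiction.

By Siu's theorem the sets where the Lelong number is $\ge c$ are analytic. None of them, for $c>0$, contains $C$, so the Lelong number of $\varphi$ vanishes on $C$ outside a countable set.

**Step 3: $\mathcal B\cap\mathcal E_N=\emptyset$.** With $T$ and $C$ as in Step 2 we show $\alpha\cdot C\ge0$. The restriction of $\varphi$ to $C$ may be $-\infty$, so we regularize first. By Demailly's regularization theorem (J. Algebraic Geom. 1 (1992)) there are quasi-psh $\varphi_k\ge\varphi$ decreasing to $\varphi$, with analytic singularities, and $\varepsilon_k\to0$ such that $a+dd^c\varphi_k\ge-\varepsilon_k\omega_u$. *Analytic singularities* means that locally $\varphi_k=c_k\log\sum|f_i|^2+O(1)$ with $c_k>0$ and $f_i$ holomorphic; the potential of $[E]$ in Section 1 is an example.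 As $\varphi_k\ge\varphi$, the Lelong numbers of $\varphi_k$ are at most those of $\varphi$.

If $\varphi_k|_C\equiv-\infty$, then near a smooth point of $C=\{z_1=0\}$ all $f_i$ would be divisible by $z_1$, so $\varphi_k\le2c_k\log|z_1|+O(1)$ would have Lelong numbers at least $2c_k>0$ along a piece of $C$, contradicting Step 2. Hence $\varphi_k|_C\not\equiv-\infty$. Now pull back to the normalization $\nu:\tilde C\to C$ as in Lemma 3: $\nu^*a+\varepsilon_k\nu^*\omega_u+dd^c(\varphi_k\circ\nu)\ge0$, and testing against $1$ gives $\alpha\cdot C+\varepsilon_k\int_C\omega_u\ge0$. Let $k\to\infty$.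

**Step 4: part (1).** By Steps 1 and 3 and Lemma 5, each $\mathcal E_N$ is closed and nowhere dense. So $p^{-1}(G)\setminus\bigcup_N\mathcal E_N$ is comeager. On it $\mathrm{NS}(X_u)=0$, $\alpha$ is nef by Step 3 of Section 8, and no closed positive current in $\alpha$ has $W^{1,2}$ potential.

**Step 5: part (2).** We pass from pairs to fibers. The Kuratowski–Ulam theorem says that a comeager subset of $U\times S^{18}$ has comeager slices over comeager many $u$. Apply it to the set in Step 4. These $u$ may be taken in $G$, which is comeager in $U$. For $u\in G$ the nef cone is the closed positive cone $\{\beta^2\ge0,\ \beta\cdot\kappa_u\ge0\}$. Nef classes lie in it by surface fact 3. Conversely, a nonzero $\beta$ in it has $\beta\cdot\kappa_u>0$ by the Hodge index theorem, so $(\beta+\varepsilon\kappa_u)^2>0$ and $\beta$ is nef as in Step 3 of Section 8. The boundary rays are those of the nonzero $\beta$ with $\beta^2=0$, and each contains exactly one $\beta$ with $\beta\cdot\kappa_u=1$. So the sphere fiber of $p$ over $u$ parametrizes exactly the rays of $\partial\,\mathrm{Nef}(X_u)$.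

**Step 6: part (3).** We take products. For $n=2$ this is Theorem 1. For $n\ge3$ let $(X,\alpha)$ be as in Theorem 1. Let $Y$ be a product of $\kappa$ curves of genus $\ge2$ and $n-2-\kappa$ elliptic curves, so $c_1(K_Y)$ is nef. On $X\times Y$, with projections $p_1,p_2$, the class $c_1(K_{X\times Y})=p_2^*c_1(K_Y)$ is nef, hence pseudoeffective, and the Kodaira dimension is $\kappa$. The class $A=p_1^*\alpha+p_2^*c_1(K_Y)$ is nef, and $A-c_1(K_{X\times Y})=p_1^*\alpha$ is nef, so the hypotheses of the conjecture hold with $\lambda=1$. A bounded quasi-psh potential on $X\times Y$ restricts to a bounded quasi-psh function on $X\times\{y\}$, because a psh function restricts to a psh function unless it becomes $-\infty$. So a closed positive current in $A$ with bounded potentials would give one in $A|_{X\times\{y\}}=\alpha$, which is impossible. $\blacksquare$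

## 10. Surfaces on which the conclusion holds: proof of Theorem 3

We may assume $\alpha\ne0$, since the class $0$ contains the form $0$. Put $K=c_1(K_X)$ and $N=\lambda\alpha-K$ (nef), and let $\omega$ be a Kähler form. By surface fact 3, $\alpha^2\ge0$.

### 10.1. The case $\alpha^2>0$

The plan is to find a potential with poles exactly along the curves where $\alpha$ has degree $0$, and to cut off the poles with a local potential near these curves.

**Step 1: the curves of degree zero.** By surface fact 4, $\alpha\cdot[\omega]>0$. By Buchdahl, Lamari (or Demailly–Păun), $\alpha$ contains a *Kähler current*, a closed current that is $\ge\varepsilon\omega$ for some $\varepsilon>0$. By Demailly regularization it contains one, $T\ge\varepsilon\omega$, with analytic singularities. If an irreducible curve $C$ is not in the polar set of $T$, then pulling back to the normalization as in Lemma 3 gives $\alpha\cdot C\ge\varepsilon\,\omega\cdot C$. The polar set is analytic, so only finitely many curves lie in it, and $\alpha$ has degree $\ge0$ on them. Hence there are finitely many irreducible curves $E_1,\dots,E_r$ with $\alpha\cdot E_i=0$, and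 after shrinking $\varepsilon$,
$$\alpha\cdot C\ge\varepsilon\,\omega\cdot C\quad\text{for every other irreducible curve }C. \tag{3}$$
If $r=0$, then $\alpha$ is Kähler by Buchdahl–Lamari and we are done. So let $r\ge1$ and $E=\bigcup E_i$.

**Step 2: the matrix $(E_i\cdot E_j)$ is negative definite.** By surface fact 1 the form is negative definite on $\alpha^\perp$, which contains all $[E_i]$. It remains to see that the $[E_i]$ are linearly independent. A relation can be written $[D_1]=[D_2]$ with $D_1,D_2$ effective real divisors supported on $E$ without common components. Then $D_1^2=D_1\cdot D_2\ge0$, so $[D_1]=0$, and pairing with $\omega$ gives $D_1=D_2=0$.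

**Step 3: a potential with poles exactly along $E$.** Let $D=\sum a_iE_i$ solve $D\cdot E_j=-1$ for all $j$. We show that all $a_i>0$. Write $D=D_+-D_-$ with effective parts without common components. Then
$$0\ge D\cdot D_-=D_+\cdot D_--D_-^2\ge-D_-^2\ge0,$$
so $D_-=0$. If $a_j=0$, then $D\cdot E_j\ge0$, a contradiction.

There is a constant $R$ with $D\cdot C\le R\,\omega\cdot C$ for every curve $C$: represent the class of $D$ by a smooth form $\le R\omega$. For small $t>0$ the class $\beta=\alpha-tD$ satisfies $\beta^2>0$, $\beta\cdot[\omega]>0$, $\beta\cdot E_j=t>0$, and by (3) $\beta\cdot C\ge(\varepsilon-tR)\,\omega\cdot C>0$ for all other $C$. So $\beta$ is Kähler by Buchdahl–Lamari. Let $a$ be a smooth representative of $\alpha$. A Kähler form in $\beta$ plus $t[D]$ is a current $a+dd^c\varphi\ge0$ in $\alpha$. By the formula for $[E]$ in Section 1, $\varphi$ is a smooth function plus $\frac t{2\pi}\sum a_i\log|s_i|^2_{h_i}$, with $s_i$ cutting out $E_i$. So $\varphi$ is smooth off $E$ and $\varphi\to-\infty$ along $E$.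

**Step 4: $H^1(Z,\mathcal O_Z)=0$ for every nonzero effective integral cycle $Z$ supported on $E$.** This is where the nefness of $\lambda\alpha-K$ enters. Since $\alpha\cdot E_i=0$, we have $K\cdot E_i=-N\cdot E_i\le0$. With Step 2, $(K+Z)\cdot Z<0$. Suppose some $H^1(\mathcal O_Z)\ne0$ and take $Z$ minimal. For each component $E_i$ of $Z$ the exact sequence
$$0\to\mathcal O_{E_i}(-(Z-E_i))\to\mathcal O_Z\to\mathcal O_{Z-E_i}\to0$$
and $H^1(\mathcal O_{Z-E_i})=0$ give $H^1(E_i,\mathcal O_{E_i}(-(Z-E_i)))\ne0$. The dualizing sheaf of $E_i$ is $\mathcal O_{E_i}(K_X+E_i)$ by adjunction, so duality on $E_i$ gives $H^0(E_i,\mathcal O_{E_i}(K_X+Z))\ne0$. Hence $(K+Z)\cdot E_i\ge0$. Summing over the components of $Z$ with multiplicity gives $(K+Z)\cdot Z\ge0$, a contradiction.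

**Step 5: $E$ has arbitrarily small neighborhoods $W$ with $H^1(W,\mathcal O)=0$.** By Step 2 and Grauert, the connected components of $E$ contract to points by a map $\rho:X\to X'$ onto a normal surface. Let $x$ be such a point. By Grauert's comparison theorem the completion of $(R^1\rho_*\mathcal O_X)_x$ is $\varprojlim H^1(\mathcal O_Z)$ over cycles $Z$ supported on $\rho^{-1}(x)$. (The theorem uses the quotients $\mathcal O_X/\mathfrak m_x^k\mathcal O_X$. The ideal $I$ of the reduced fiber is invertible, $\mathfrak m_x\mathcal O_X\subset I$, and $I^m\subset\mathfrak m_x\mathcal O_X$ for some $m$, so the cycles defined by powers of $I$ give the same limit.) By Step 4 the limit is $0$; the sheaf is coherent, so $R^1\rho_*\mathcal O_X=0$. For a Stein neighborhood $V$ of $x$, the Leray spectral sequence and $H^1(V,\rho_*\mathcal O_X)=0$ give $H^1(\rho^{-1}(V),\mathcal O)=0$. Take $W$ to be a disjoint union of such $\rho^{-1}(V)$; since $\rho$ is proper, $W$ can be made as small as we like.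

**Step 6: $a$ is $dd^c$-exact near $E$.** A suitable neighborhood of $E$ retracts onto $E$, and $H_2(E,\mathbb R)$ is spanned by the classes of the $E_i$. As $\int_{E_i}a=0$ for all $i$, the form $a$ is exact there. So for $W$ small, $a=d\xi$ on $W$ with $\xi$ a real $1$-form. As $a$ is of type $(1,1)$, $\bar\partial\xi^{0,1}=0$, and $H^1(W,\mathcal O)=0$ gives $\xi^{0,1}=\bar\partial h$ with $h$ smooth. Since $\xi^{1,0}=\overline{\xi^{0,1}}=\partial\bar h$,
$$a=\partial\bar\partial h+\bar\partial\partial\bar h=\partial\bar\partial(h-\bar h)=\sqrt{-1}\,\partial\bar\partial(2\,\mathrm{Im}\,h)=dd^cu,\qquad u:=2\,\mathrm{Im}\,h.$$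

**Step 7: gluing.** Choose an open $W'\Subset W$ with $E\subset W'$. On $W$, $a+dd^c(-u-A)=0$ for every constant $A$. The function $\varphi$ is smooth near $\partial W'$, so we may choose $A$ so large that $-u-A<\varphi$ near $\partial W'$. Define $\varphi'=\max(\varphi,-u-A)$ on $W'$ and $\varphi'=\varphi$ elsewhere. Near $\partial W'$ both definitions give $\varphi$. A maximum of two psh functions is psh, so, adding a local potential of $a$, we see that $\varphi'$ is quasi-psh with $a+dd^c\varphi'\ge0$. It is bounded: below by $-u-A$ on $W'$, and smooth off $W'$. This settles the case $\alpha^2>0$.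

### 10.2. The case $\alpha^2=0$, $\alpha\ne0$

**Step 1: $K$ is a nonnegative multiple of $\alpha$.** We have $K\cdot\alpha\ge0$ (pseudoeffective times nef), and $-K\cdot\alpha=N\cdot\alpha\ge0$ because $\alpha^2=0$. So $N\cdot\alpha=K\cdot\alpha=0$. Since $N^2\ge0$ and $N\in\alpha^\perp$, surface fact 2 gives $N=c\alpha$. So $K=r\alpha$ in $H^{1,1}(X,\mathbb R)$ with $r=\lambda-c$, and $r\ge0$ on pairing with $\omega$. In particular $K$ is nef, so there is no $(-1)$-curve and $X$ is minimal.

**Step 2: $r>0$.** Here $K$ is nef, $K\not\equiv0$, $K^2=0$. By the Enriques–Kodaira classification $\kappa(X)=1$ and some multiple of $K_X$ is base point free. So $\alpha=K/r$ has a smooth semipositive representative.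

**Step 3: $r=0$.** Here $K\equiv0$, so by the classification $X$ is a torus, bielliptic, K3 or Enriques.

If $X$ is a torus, Proposition 1 gives a smooth semipositive representative.

If $X$ is bielliptic, it is a finite étale quotient of a torus. The pullback of $\alpha$ to the torus is nef, so its unique constant-coefficient representative is semipositive. Automorphisms of a torus are affine, so they preserve the constant-coefficient forms. The class is invariant under the covering group, hence so is this representative, and it descends to a semipositive form on $X$. The descended form lies in $\alpha$, because pullback to a finite étale Galois cover is injective on real cohomology.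

If $X$ is K3 and $\mathbb R\alpha$ is spanned by a rational class, Proposition 2 gives a smooth semipositive representative.

If $X$ is Enriques and $\mathbb R\alpha$ is spanned by a rational class, the pullback of $\alpha$ to the K3 double cover is nef, nonzero, of square $0$, and spans a rational line. Take the semipositive form given by Proposition 2, average it over the covering involution, and descend; by the same injectivity the result lies in $\alpha$.

So the conclusion can fail only for K3 or Enriques surfaces with $\alpha^2=0$, $\alpha\ne0$ and $\mathbb R\alpha$ not spanned by a rational class. $\blacksquare$
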